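# Direct decompositions of profinite groups: a shift that fixes the socle, and when Krull–Schmidt survives

## 1. A shift that moves a residue and fixes every element of order $p$

Fix a prime $p$. For $k\in\{1,2\}$ consider the profinite abelian group
$$U^{(k)}=\prod_{n\ge k}\mathbb Z/p^{n+1},\qquad u=(u_n)_{n\ge k},$$
and inside it the two subgroups
$$U^{(k)}_1=\{u:\ u_n \bmod p\ \text{is independent of } n\},\qquad U_0^{(k)}=\{u:\ u_n\equiv 0 \bmod p\ \text{ for all } n\}.$$
Both are closed, since each is defined by conditions on finitely many coordinates at a time. Let $c:U_1^{(k)}\to\mathbb F_p$ send $u$ to the common residue of its coordinates. It is a continuous surjective homomorphism with kernel $U_0^{(k)}$. Since $p\mathbb Z/p^{n+1}\cong\mathbb Z/p^n$,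
$$U_0^{(k)}\cong\prod_{n\ge k}\mathbb Z/p^n .$$

For an abelian group $V$ put $V[p]=\{v\in V: pv=0\}$; we call it the socle of $V$. An element $u\in U^{(k)}$ with $pu=0$ has $u_n\in p^n\mathbb Z/p^{n+1}$, and $n\ge1$, so $u\in U_0^{(k)}$. Hence
$$U^{(k)}[p]=U_1^{(k)}[p]=U_0^{(k)}[p]\ne0. \tag{1}$$

The shift is the map
$$\sigma:U^{(k)}\to U^{(l)},\qquad (\sigma u)_n=u_{n+1}\bmod p^{n+1}\quad(n\ge l),$$
defined for all $k,l\in\{1,2\}$ by the same formula; it makes sense because $n+1\ge2\ge k$. It is a continuous homomorphism, and two properties matter.

- $\sigma$ kills $U^{(k)}[p]$: if $u_{n+1}\in p^{n+1}\mathbb Z/p^{n+2}$, then $u_{n+1}$ reduces to $0$ modulo $p^{n+1}$.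
- $\sigma(U_1^{(k)})\subseteq U_1^{(l)}$, and $c(\sigma u)=c(u)$ for $u\in U_1^{(k)}$.

For $p=2$ and $k=l=1$ we have $U^{(1)}=\mathbb Z/4\times\mathbb Z/8\times\mathbb Z/16\times\cdots$. The element $(2,4,8,\dots)$ of order $2$ goes to $(4\bmod 4,\,8\bmod 8,\dots)=0$, while the constant element $(1,1,1,\dots)\in U_1^{(1)}$ goes to itself.

**Lemma 1.** For $k,l\in\{1,2\}$ the map
$$\theta(u,v)=(u-\sigma(v+\sigma u),\ v+\sigma u)$$
is an isomorphism of profinite groups $U_1^{(k)}\times U_0^{(l)}\to U_0^{(k)}\times U_1^{(l)}$. It is the identity on $U^{(k)}[p]\times U^{(l)}[p]$, and $c$ of the second coordinate of $\theta(u,v)$ equals $c(u)$.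

**Proof.** First use the same formula on the larger group $U_1^{(k)}\times U_1^{(l)}$. There it is the composite of $(u,v)\mapsto(u,v+\sigma u)$ followed by $(u,v)\mapsto(u-\sigma v,v)$. Both are automorphisms, with inverses $(u,v)\mapsto(u,v-\sigma u)$ and $(u,v)\mapsto(u+\sigma v,v)$. So the formula defines an automorphism of $U_1^{(k)}\times U_1^{(l)}$.

The $c$-values of the two coordinates of the image of $(u,v)$ are
$$c(u)-\big(c(v)+c(u)\big)=-c(v)\qquad\text{and}\qquad c(v)+c(u).$$
So the image lies in $U_0^{(k)}\times U_1^{(l)}$ if and only if $c(v)=0$, that is, if and only if $(u,v)\in U_1^{(k)}\times U_0^{(l)}$. The automorphism therefore restricts to an isomorphism between these two subgroups. When $c(v)=0$, the second $c$-value is $c(u)$. Finally, $\sigma$ kills the socles, so $\theta(u,v)=(u,v)$ for $(u,v)$ in $U^{(k)}[p]\times U^{(l)}[p]$. $\square$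

For instance, write $\mathbf 1$ for a constant element $(1,1,1,\dots)$. Then $\theta(\mathbf 1,0)=(\mathbf 1-\sigma\sigma\mathbf 1,\ \sigma\mathbf 1)=(0,\mathbf 1)$. The residue $1$ has moved from the first factor to the second, and nothing of order $p$ has moved at all. We shall also need the inverse, obtained by solving for $u$ and then $v$:
$$\theta^{-1}(a,b)=(a+\sigma b,\ b-\sigma a-\sigma\sigma b). \tag{2}$$

What this is for: we want a group that is a product of two indecomposable groups in two ways, with nothing on one side isomorphic to anything on the other. Lemma 1 with $k=1$, $l=2$ relates the pair $U_1^{(1)},U_0^{(2)}$ to the pair $U_0^{(1)},U_1^{(2)}$, and we shall see that these four groups are pairwise non-isomorphic. They are far from indecomposable. But $\theta$ is invisible on the socle, so it survives any further structure that is built on the socle alone, and such structure can make the factors indecomposable.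

## 2. Krull–Schmidt for profinite groups: definitions, easy cases, three theorems

All homomorphisms between profinite groups are continuous. A product $\prod_{i\in I}G_i$ is the full Cartesian product with the product topology. Subgroups called factors are closed. We write $G=A\times B$ also for internal products: $A,B$ are closed normal subgroups with $A\cap B=1$ and $AB=G$. We write $G=\prod_iG_i$ internally when $G_i$ are the coordinate subgroups of a product decomposition. A continuous bijective homomorphism of profinite groups is an isomorphism, by compactness. A profinite group is second countable if its topology has a countable base; closed subgroups of countable products of finite groups are of this kind.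

**Definition (indecomposable).** A profinite group $G$ is indecomposable if $G\cong A\times B$ implies that $A$ or $B$ is trivial.

For example, $\mathbb Z/p^n$ is indecomposable, and so is $\mathbb Z_p$: its nontrivial closed subgroups are the $p^m\mathbb Z_p$, and any two of them intersect nontrivially.

**Definition (small).** A profinite group is small if for every $n\in\mathbb N$ it has only finitely many open normal subgroups of index $n$.

For example, $\mathbb Z_p$ is small; the product $\prod_{n\in\mathbb N}\mathbb F_p$ is not, since the kernels of its coordinate maps are infinitely many open subgroups of index $p$.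

The starting point is the following known result. If $G$ is a small profinite group and $G\cong\prod_{i\in I}H_i\cong\prod_{j\in J}G_j$ with all $H_i,G_j$ nontrivial indecomposable profinite groups, then there is a bijection $h:I\to J$ with $H_i\cong G_{h(i)}$ for all $i$. The same conclusion is also known when $G$ is abelian. The problem, from Tamar Bar-On and Nikolay Nikolov, "Krull-Schmidt Theorem for small profinite groups", arXiv:2412.07699 (2024), asks about the rest.

**Question.** Let $G$ be a (non-small) profinite group with $G\cong\prod_{i\in I}G_i\cong\prod_{j\in J}H_j$, where all $G_i,H_j$ are nontrivial indecomposable profinite groups. Is there a bijection $h:I\to J$ such that $G_i\cong H_{h(i)}$ for all $i\in I$?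

Here are some cases by hand. If $|I|=1$, then $G$ is indecomposable, so $|J|=1$; the first interesting case is two factors on each side. If $G=(\mathbb Z/p)^2$, the factors are not unique as subgroups, since any two distinct lines give a decomposition, but they are unique up to isomorphism. The question is only about isomorphism types.

Next let $G=\prod_{i\in I}\mathbb F_p$ with $I$ infinite, which is not small. Any indecomposable factor $H\neq1$ is $\mathbb F_p$: choose a continuous $s:H\to\mathbb F_p$ and $z\in H$ with $s(z)=1$; then $H=\ker s\times\langle z\rangle$, so $\ker s$ is trivial. If also $G\cong\prod_{j\in J}\mathbb F_p$, compare the groups of continuous homomorphisms to $\mathbb F_p$. They are $\bigoplus_I\mathbb F_p$ and $\bigoplus_J\mathbb F_p$, so $|I|=|J|$.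

The splitting just used will return several times.

**Fact 1 (splitting off a cyclic group).** Let $L$ be a profinite group, $z\in Z(L)$ with $z^{p^n}=1$, $n\ge1$, and $s:L\to C$ a homomorphism to a cyclic group $C$ of order $p^n$ such that $s(z)$ generates $C$. Then $L=\ker s\times\langle z\rangle$ and $\langle z\rangle\cong\mathbb Z/p^n$.

**Proof.** The order of $z$ divides $p^n$ and is at least the order of $s(z)$, so it is $p^n$, and $s$ restricts to an isomorphism $\langle z\rangle\to C$. Hence $\ker s\cap\langle z\rangle=1$ and $\ker s\cdot\langle z\rangle=L$. Both subgroups are closed and normal, since $z$ is central. $\square$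

**Fact 2 (exchange).** Let $P$ and $R$ be direct factors of a profinite group $G$, with projections $e:G\to P$ and $f:G\to R$ (for some choice of complements). If $e\circ f|_P:P\to P$ is bijective, then $f:P\to f(P)$ is an isomorphism and
$$R=f(P)\times(R\cap\ker e).$$

**Proof.** Since $ef|_P$ is injective, so is $f|_P$. Let $x\in R$. By surjectivity, $e(x)=ef(g)$ for some $g\in P$, so $x f(g)^{-1}\in R\cap\ker e$; thus the two subgroups generate $R$. If $f(g)\in\ker e$ with $g\in P$, then $ef(g)=1$, so $g=1$; thus they meet trivially. Both are closed. The second is normal in $R$. So is the first: for $x\in R$ we have $f(x)=x$, so $xf(g)x^{-1}=f(xgx^{-1})$, and $xgx^{-1}\in P$ because $P$ is normal in $G$. $\square$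

We shall prove three theorems. The first answers the Question in the negative.

**Theorem A.** For every prime $p$ there is a second countable pro-$p$ group $G$, nilpotent of class $2$, with $G\cong G_1\times G_2\cong H_1\times H_2$, where $G_1,G_2,H_1,H_2$ are nontrivial, indecomposable and pairwise non-isomorphic. In particular no bijection as in the Question exists.

**Theorem B.** For all cardinals $2\le m\le n\le\aleph_0$ there is a second countable profinite group that is a product of exactly $m$, and also of exactly $n$, nontrivial indecomposable profinite groups.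

**Theorem C.** Let $G=\prod_{i\in I}G_i=\prod_{j\in J}H_j$ (internal products) with all factors nontrivial indecomposable. Let $G_N$ be the product of the nonabelian $G_i$. If $Z(G_N)$ or $G_N/\overline{[G_N,G_N]}$ has finite exponent $e$ (in particular, if $Z(G)$ or $G/\overline{[G,G]}$ has finite exponent), then there is a bijection $h:I\to J$ with $G_i\cong H_{h(i)}$ for all $i$.

## 3. Fitting's lemma, finite truncations and abelian groups: where each one stops

One first tries to prove that the bijection exists. Write $e_i,f_j$ for the projections of $G$ onto $G_i,H_j$ and $f_j'$ for the projection onto $\prod_{k\ne j}H_k$. Compare the decompositions on one factor $G_i$ through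
$$\alpha=e_if_j|_{G_i},\qquad \beta=e_if_j'|_{G_i},\qquad g=\alpha(g)\beta(g)\quad(g\in G_i).\tag{3}$$
These endomorphisms commute with inner automorphisms of $G_i$. For a finite group $G_i$, Fitting's lemma says that an endomorphism $\varphi$ commuting with inner automorphisms satisfies $G_i=\varphi^m(G_i)\times\ker\varphi^m$ for some $m\geq 1$. If $G_i$ is indecomposable, $\varphi$ is therefore an automorphism or nilpotent (some power is trivial). If $\beta$ is nilpotent, then $\alpha(x)=1$ gives $x=\beta(x)=\beta^2(x)=\dots=1$, so $\alpha$ is injective and hence an automorphism. So at least one of $\alpha,\beta$ is an automorphism. If it is $\alpha$, then Fact 2 gives $H_j\cong G_i$.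

Both can be automorphisms. In $G=(\mathbb Z/3)^2$ take $G_1=\langle(1,0)\rangle$, $G_2=\langle(0,1)\rangle$, $H_1=\langle(1,1)\rangle$, $H_2=\langle(1,2)\rangle$, and $i=j=1$. Then $(1,0)=2(1,1)+2(1,2)$, so $\alpha$ and $\beta$ are both multiplication by $2$. We return to this in Section 7, where nonabelian factors turn out to behave better.

The argument stops for profinite groups at Fitting's lemma itself, which needs the increasing chain $\ker\varphi^m$ and the decreasing chain $\varphi^m(G_i)$ to become stationary in a way that fits together. The shift $\sigma:U^{(1)}\to U^{(1)}$ shows the failure. It is surjective, since each $u_{n+1}$ may be chosen as any lift of a prescribed residue modulo $p^{n+1}$ (and $u_1$ freely). Hence $\sigma^m(U^{(1)})=U^{(1)}$ for all $m$. But $\ker\sigma^m\supseteq U^{(1)}[p]\ne0$ for $m\ge1$. So $U^{(1)}$ is never the direct product of $\sigma^m(U^{(1)})$ and $\ker\sigma^m$.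

Now turn to building a counterexample. Could one cut Section 1 down to finite groups, keeping only the coordinates $k\le n\le N$? No: the shift is lost. Let $U_1$ now denote the group of $u\in\prod_{k\le n\le N}\mathbb Z/p^{n+1}$ with constant residue modulo $p$. Suppose $\sigma:U_1\to U_1$ is a homomorphism that kills the socle and satisfies $c(\sigma u)=c(u)$. Take $u$ with $c(u)=1$. Then $p^{N+1}u=0$, so $p^Nu$ is in the socle and $p^N\sigma(u)=0$. But $(\sigma u)_N$ is a unit in $\mathbb Z/p^{N+1}$, so $p^N(\sigma u)_N\ne0$, a contradiction. In the infinite product this obstruction is absent, because an element with $c(u)\ne0$ has infinite order there.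

Could the four abelian groups of Section 1 be the factors themselves? The abelian case of Krull–Schmidt rules this out, and one can see it directly. The group $U_0^{(k)}$ is visibly a product of cyclic groups. As for $U_1^{(k)}$, let $m\ge k$ and let $\delta_m\in U^{(k)}$ have $m$-th coordinate $1$ and all others $0$. The homomorphism
$$s_m:U_1^{(k)}\to p\mathbb Z/p^{m+1}\cong\mathbb Z/p^m,\qquad s_m(u)=u_m-(u_{m+1}\bmod p^{m+1}),$$
takes $p\delta_m\in U_0^{(k)}\subseteq U_1^{(k)}$, an element of order $p^m$, to the generator $p$. By Fact 1, $\langle p\delta_m\rangle$ is a direct factor of $U_1^{(k)}$.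

Every such unwanted factor contains elements of order $p$. So we shall embed each of our groups as the center of a larger group in which every element of the socle is a commutator; a central direct factor can then contain no element of order $p$. And since $\theta$ fixes the socle, it will not notice the commutators.

## 4. Telling the four abelian groups apart

**Lemma 2.** Let $V\in\{U_0^{(1)},U_1^{(1)},U_0^{(2)},U_1^{(2)}\}$.

(a) If $V=Q\times Q'$ with $Q$ torsion-free, then $Q=0$.

(b) The four groups are pairwise non-isomorphic.

**Proof.** The invariant to use is the closure $\tau(V)$ of the torsion subgroup of $V$.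

**Step 1: $\tau(V)=U_0^{(k)}$ both for $V=U_0^{(k)}$ and for $V=U_1^{(k)}$.** Elements of $U_0^{(k)}$ with finitely many nonzero coordinates are torsion, and they are dense in $U_0^{(k)}$. So $\tau(U_0^{(k)})=U_0^{(k)}$, and $\tau(U_1^{(k)})\supseteq U_0^{(k)}$. Conversely, let $u\in U_1^{(k)}$ with $du=0$, $d\ge1$. Choose $n\ge k$ such that $p^{n+1}$ does not divide $d$. Since $du_n=0$ in $\mathbb Z/p^{n+1}$, the coordinate $u_n$ is not a unit, so $c(u)=0$. Hence all torsion of $U_1^{(k)}$ lies in the closed subgroup $U_0^{(k)}$.

**Step 2: proof of (a).** The projection $V\to Q$ kills torsion elements, since $Q$ is torsion-free, and so by continuity it kills $\tau(V)$. So $Q$ is a quotient of $V/\tau(V)$, which has order $1$ or $p$. A finite torsion-free group is trivial.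

**Step 3: proof of (b).** The order $|V/\tau(V)|$ is $1$ for $U_0^{(k)}$ and $p$ for $U_1^{(k)}$, so it detects the lower index. To detect $k$, use $\tau(V)\cong\prod_{n\ge k}\mathbb Z/p^n$. For $k=2$ an element of order $p$ has all coordinates in $p^{n-1}\mathbb Z/p^n$ with $n\ge2$, so it lies in $p\,\tau(V)$. For $k=1$ a generator of the factor $\mathbb Z/p$ has order $p$ and does not lie in $p\,\tau(V)$. $\square$

## 5. Heisenberg envelopes and Theorem A

For an abelian pro-$p$ group $V$ let $H(V)=V\times V[p]\times\mathbb F_p$ with the product topology and the multiplication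
$$(z,w,a)(z',w',a')=(z+z'+aw',\ w+w',\ a+a').\tag{4}$$
Here $aw'$ makes sense because $pw'=0$. The map $(a,w')\mapsto aw'$ is bilinear and continuous, so (4) is associative, $(0,0,0)$ is neutral, inverses exist and are continuous, and $H(V)$ is a profinite group. It is an extension of the pro-$p$ group $V[p]\times\mathbb F_p$ by the pro-$p$ group $V$, hence pro-$p$. For $V=\mathbb Z/p$ it is the group of matrices
$$\begin{pmatrix}1&a&z\\0&1&w\\0&0&1\end{pmatrix}$$
over $\mathbb F_p$. For $V=\mathbb Z/p\times\mathbb Z_p$ one has $V[p]=\mathbb Z/p\times 0$ and $H(V)=H(\mathbb Z/p)\times\mathbb Z_p$, which is decomposable. So torsion-free factors of $V$ are an obstacle to indecomposability, and Lemma 2(a) is there to exclude them.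

Now let $V$ be one of the four groups of Lemma 2. Then $H(V)$ is second countable. Comparing $gh$ with $hg$ in (4) gives
$$[(z,w,a),(z',w',a')]=(aw'-a'w,0,0).\tag{5}$$
We identify $V$ with $V\times0\times0$. From (5) we read off the following.

- The center of $H(V)$ is $V$. Indeed, if $(z,w,a)$ is central, then taking $(w',a')=(0,1)$ gives $w=0$, and taking $a'=0$ and $0\ne w'\in V[p]$, which exists by (1), gives $a=0$.
- $[H(V),H(V)]=V[p]$: every commutator lies there, and $a=1$, $w=0$ gives all of it. Since $V[p]\ne0$ is central, the class is $2$.

**Lemma 3.** For each of the four groups $V$ of Lemma 2, $H(V)$ is indecomposable.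

**Proof.** Let $H(V)=P\times Q$. Put $N=V\times V[p]\times0$; by (5) it is abelian, and it contains the center.

**Step 1: $P$ and $Q$ are not both nonabelian.** Suppose they are. Then neither lies in $N$. Pick $g=(z,w,a)\in P\setminus N$ and $h=(z',w',a')\in Q\setminus N$, so that $a,a'\ne0$. As $[g,h]=1$, we have $aw'=a'w$, so $(w',a')=\lambda(w,a)$ with $\lambda=a'/a\in\mathbb F_p$. Lift $\lambda$ to an integer. The map $(z,w,a)\mapsto(w,a)$ is a homomorphism with kernel $V$, so $h\in g^\lambda V$. Now $Q$ centralizes $g\in P$ and centralizes $V$, so $Q$ centralizes $h$. Also $P$ centralizes $h\in Q$. So $h$ is central in $PQ=H(V)$, which contradicts $h\notin N$.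

**Step 2: an abelian factor is trivial.** By Step 1 one factor, say $Q$, is abelian. Then $Q$ is central, so $Q\subseteq V$, and taking centers gives $V=Z(P)\times Q$. Moreover
$$V[p]=[H(V),H(V)]=[P,P]\subseteq P,$$
so $Q\cap V[p]=0$. An element of finite order in an abelian pro-$p$ group has order a power of $p$; since $Q$ has no element of order $p$, it is torsion-free. By Lemma 2(a), $Q=0$. $\square$

**Lemma 4.** For $k,l\in\{1,2\}$ the map
$$\Theta\big((z_1,w_1,a_1),(z_2,w_2,a_2)\big)=\big((z_1^*,w_1,a_1),(z_2^*,w_2,a_2)\big),\qquad (z_1^*,z_2^*)=\theta(z_1,z_2),$$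
is an isomorphism $H(U_1^{(k)})\times H(U_0^{(l)})\to H(U_0^{(k)})\times H(U_1^{(l)})$.

**Proof.** By (1), the socle of $U_1^{(k)}$ is that of $U_0^{(k)}$, and likewise for $l$, so $\Theta$ has the stated target. It is a homeomorphism because $\theta$ is. It is a homomorphism because $\theta$ is one and is the identity on socles:
$$\theta\big((z_1,z_2)+(z_1',z_2')+(a_1w_1',a_2w_2')\big)=\theta(z_1,z_2)+\theta(z_1',z_2')+(a_1w_1',a_2w_2').\qquad\square$$

**Proof of Theorem A.** Let
$$G=H(U_1^{(1)})\times H(U_0^{(2)})\ \cong\ H(U_0^{(1)})\times H(U_1^{(2)}),$$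
where the isomorphism is Lemma 4 with $k=1$, $l=2$. This is a second countable pro-$p$ group of class $2$. The four factors are nontrivial, and indecomposable by Lemma 3. Their centers are $U_1^{(1)},U_0^{(2)},U_0^{(1)},U_1^{(2)}$, which are pairwise non-isomorphic by Lemma 2(b). So the four factors are pairwise non-isomorphic, and no bijection as in the Question exists. $\blacksquare$

Two factors on each side is the minimum possible, by the remark on $|I|=1$ in Section 2. As the known result demands, $G$ is not small: $(z,w,a)\mapsto w$ maps $H(U_1^{(1)})$ onto the infinite product $U^{(1)}[p]\cong\prod_{n\ge1}\mathbb F_p$.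

**Remark (the maps (3) in this example).** Let $G_1=H(U_1^{(1)})$, and let $H_1$ be the preimage of $H(U_0^{(1)})$ under $\Theta$. For $g=(z,w,a)\in G_1$ we have $\Theta(g,1)=\big((z-\sigma\sigma z,w,a),(\sigma z,0,0)\big)$. Project to the first or second coordinate, apply $\Theta^{-1}$ by means of (2), and then project to $G_1$. This gives
$$\alpha(z,w,a)=(z-\sigma^2z,\ w,\ a),\qquad \beta(z,w,a)=(\sigma^2z,0,0),\tag{6}$$
where $\sigma^2=\sigma\sigma:U_1^{(1)}\to U_1^{(2)}\to U_1^{(1)}$ is $(\sigma^2z)_n=z_{n+2}\bmod p^{n+1}$. Fitting's dichotomy fails for both maps although $G_1$ is indecomposable. The map $\alpha$ is the identity on the socle of the center, so it is not nilpotent. It is not surjective, because $c(z-\sigma^2z)=0$. The map $\beta$ kills the socle, so it is not injective, and it is not nilpotent, because $c(\sigma^2z)=c(z)$.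

## 6. Linking different primes: the number of factors is not an invariant

The range in Theorem B is complete for second countable groups. A second countable compact space has only countably many clopen subsets, since each is a finite union of basic open sets. If $\prod_{i\in I}G_i$ is second countable with all $G_i\ne1$, choose proper open subgroups $W_i<G_i$; their preimages in the product are distinct clopen sets, so $I$ is countable. And one factor on one side forces one factor on the other.

The plan is this. For many primes $p$ take the Heisenberg groups of Section 5 and tie the different primes together with a module, so that the result is indecomposable. The isomorphism $\Theta$ moves the residue $c$ from one factor to the other; if a module acts through $c$, the module moves with it. We arrange that all modules end up on one side, while the other side falls apart into its $p$-parts.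

**The linking module.** Let $T$ be a nonempty countable set of primes, and fix $r\in T$. For $p\in T$ choose by Dirichlet's theorem a prime $q_p\equiv1\pmod{pr}$. Let $A_p$ be the additive group $\mathbb F_{q_p}$ and $A=\prod_{p\in T}A_p$. Fix injective homomorphisms $\varepsilon_p:\mathbb F_p\to\mathbb F_{q_p}^*$ for $p\in T$ and $\eta_p:\mathbb F_r\to\mathbb F_{q_p}^*$ for $p\in T\setminus\{r\}$; they exist since $p$ and $r$ divide $q_p-1$ and $\mathbb F_{q_p}^*$ is cyclic. Let $C=\prod_{p\in T}\mathbb F_p$ act on $A$ as follows: $x=(x_p)_{p\in T}$ acts on $A_p$ by the scalar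
$$\varepsilon_p(x_p)\,\eta_p(x_r)\ \text{ if } p\ne r,\qquad \varepsilon_r(x_r)\ \text{ if } p=r.$$
The action is continuous, as each coordinate of the result depends on finitely many coordinates. For $p\ne r$,
$$\varepsilon_p(x_p)\eta_p(x_r)=1\iff x_p=0\ \text{and}\ x_r=0,\tag{7}$$
because the two scalars have orders dividing the coprime numbers $p$ and $r$.

For example, take $T=\{2,3\}$, $r=2$, $q_2=5$, $q_3=7$, and let $C=\mathbb Z/2\times\mathbb Z/3$ act on $\mathbb F_5\times\mathbb F_7$ by the scalars $(-1)^{x_2}$ and $2^{x_3}(-1)^{x_2}$. Without the factor $(-1)^{x_2}$ in the second scalar, the semidirect product would be $(\mathbb F_5\rtimes\mathbb Z/2)\times(\mathbb F_7\rtimes\mathbb Z/3)$. The maps $\eta_p$ are there to prevent this: the coordinate $x_r$ acts on every $A_p$.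

**Lemma 5.** Let $K=\prod_{p\in T}K_p$ with each $K_p$ a nontrivial indecomposable pro-$p$ group. For $1\le k\le d$ (where $d\ge1$) let $f^{(k)}=\prod_pf_p^{(k)}:K\to C$ with all $f_p^{(k)}:K_p\to\mathbb F_p$ surjective. Let $A^{(k)}$ be a copy of $A$ on which $K$ acts through $f^{(k)}$, and let $B=\prod_kA^{(k)}$. Then $X=B\rtimes K$ is indecomposable.

**Proof.** Regard $f^{(k)}$ and its coordinates $f_p^{(k)}$ as defined on $X$ via $X\to K$. As $B$ is abelian, conjugation by $x\in X$ on $A^{(k)}$ is the action of $f^{(k)}(x)$. In particular each $A_p^{(k)}$ is a normal subgroup of $X$ of prime order. Let $X=P\times Q$.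

**Step 1: each $A_p^{(k)}$ lies in $P$ or in $Q$.** More generally, let $M$ be a noncentral normal subgroup of prime order. If $M$ lies in neither, then $M\cap P=M\cap Q=1$, since $M$ has prime order. Then $[M,P]\subseteq M\cap P=1$ and $[M,Q]\subseteq M\cap Q=1$, so $M$ is central, a contradiction. The subgroup $A_p^{(k)}$ is noncentral: an element of $K_p$ with $f_p^{(k)}\ne0$ acts on it by a nontrivial value of $\varepsilon_p$.

**Step 2: each $A^{(k)}$ lies in $P$ or in $Q$.** This is where the linking acts. Write $f=f^{(k)}$ and say $A_r^{(k)}\subseteq P$; the other case is symmetric. Suppose $A_p^{(k)}\subseteq Q$ for some $p\ne r$. Pick $x\in K_r$ with $f_r(x)=1$ and write $x=yz$ with $y\in P$, $z\in Q$. As $z\in Q$ centralizes $A_r^{(k)}\subseteq P$, we get $\varepsilon_r(f_r(z))=1$, so $f_r(z)=0$ and $f_r(y)=1$. As $y\in P$ centralizes $A_p^{(k)}\subseteq Q$, (7) gives $f_r(y)=0$, a contradiction. So all $A_p^{(k)}$ lie in $P$, and so does $A^{(k)}$, the closed subgroup they generate.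

**Step 3: if $A^{(k)}\subseteq P$ then $f^{(k)}(Q)=0$, and symmetrically.** The group $Q$ centralizes every $A_p^{(k)}$. For $p=r$ this gives $f_r^{(k)}(Q)=0$, and for $p\ne r$, by (7), $f_p^{(k)}(Q)=0$.

**Step 4: passing to $X/B$.** By symmetry let $A^{(1)}\subseteq P$, so $f^{(1)}(Q)=0$. By Step 2, $B=B_P\times B_Q$, where $B_P$ and $B_Q$ are the products of those $A^{(k)}$ that lie in $P$ and in $Q$. We have $B\cap P=B_P$: if $b_Pb_Q\in P$ with $b_P\in B_P$, $b_Q\in B_Q$, then $b_Q\in P\cap Q=1$. Likewise $B\cap Q=B_Q$. Therefore
$$K\cong X/B=(P\times Q)/(B_P\times B_Q)=P'\times Q',$$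
where $P',Q'$ are the images of $P,Q$.

**Step 5: $Q'=1$.** The subgroup $K_p$ is exactly the set of $g\in K$ for which $\overline{\langle g\rangle}$ is pro-$p$: the component of such a $g$ in $K_q$, $q\ne p$, generates a group that is both pro-$q$ and pro-$p$, so it is trivial. Homomorphic images of pro-$p$ procyclic groups are of the same kind, so the projections of $K$ onto $P'$ and $Q'$ map $K_p$ into $K_p$. Hence $K_p=(K_p\cap P')\times(K_p\cap Q')$, and indecomposability gives $K_p\subseteq P'$ or $K_p\subseteq Q'$. The latter is impossible, since $f^{(1)}(Q')=0$ while $f_p^{(1)}\ne0$ on $K_p$. So all $K_p$ lie in the closed subgroup $P'$. Thus $P'=K$ and $Q'=1$.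

**Step 6: $Q=1$.** By Step 5, $Q\subseteq B$, so $Q=B\cap Q=B_Q$. If some $A^{(k)}\subseteq Q$, then $f^{(k)}(P)=0$ by Step 3, and $f^{(k)}(Q)=0$ because $Q\subseteq B$. So $f^{(k)}=0$, which contradicts surjectivity. Hence $Q=B_Q=1$. $\square$

**Proof of Theorem B.** For $p\in T$ write $U_{0,p},U_{1,p}$ for the groups $U_0^{(1)},U_1^{(1)}$ at the prime $p$, and $H_{0,p}=H(U_{0,p})$, $H_{1,p}=H(U_{1,p})$. By Lemma 3 these are indecomposable pro-$p$ groups.

**Step 1: two homomorphisms to $\mathbb F_p$.** On both groups $\chi_p(z,w,a)=a$ is a surjective homomorphism. On $H_{1,p}$ so is $c_p(z,w,a)=c(z)$: it is multiplicative because $c$ vanishes on $U_{1,p}[p]\subseteq U_{0,p}$, so $c(z+z'+aw')=c(z)+c(z')$. Put $\chi=\prod_p\chi_p$ and $c=\prod_pc_p$.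

**Step 2: three indecomposable groups.** Let $A,A'$ be two copies of the linking module. By Lemma 5 (with $d=1,1,2$) the following groups are indecomposable:
$$X=A'\rtimes_c\prod_pH_{1,p},\qquad Y=A\rtimes_\chi\prod_pH_{0,p},\qquad X'=(A\times A')\rtimes_{(\chi,c)}\prod_pH_{1,p}.$$

**Step 3: $X\times Y\cong X'\times\prod_{p\in T}H_{0,p}$.** The left side is $(A'\times A)\rtimes\prod_p(H_{1,p}\times H_{0,p})$, where $A'$ is acted on via $c$ of the first coordinates and $A$ via $\chi$ of the second coordinates. Transport the action along $\prod_p\Theta_p:\prod_p(H_{1,p}\times H_{0,p})\to\prod_p(H_{0,p}\times H_{1,p})$, the isomorphisms of Lemma 4 with $k=l=1$. By Lemma 1, $c$ of the first coordinate of the argument equals $c$ of the second coordinate of the image, so $A'$ is now acted on via $c$ of the second coordinates. And $\Theta_p$ preserves the coordinates $a_1,a_2$, so $A$ is still acted on via $\chi$ of the second coordinates. Thus $A\times A'$ is acted on through $(\chi,c)$ of the second coordinates $H_{1,p}$ only, and the factors $H_{0,p}$ act trivially. Trivially acting factors split off, and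 the group is $X'\times\prod_pH_{0,p}$.

**Step 4: adjusting the numbers.** So $X\times Y$ is a product of $2$ and also of $1+|T|$ nontrivial indecomposable groups, and it is second countable. For $m=n$ take a product of $m$ copies of $\mathbb Z/2$. For $m<n$, which makes $m$ finite, take $|T|=n-m+1$ if $n<\aleph_0$ and $|T|=\aleph_0$ if $n=\aleph_0$, and multiply $X\times Y$ by $m-2$ copies of $\mathbb Z/2$. This gives $2+(m-2)=m$ factors on one side. On the other side it gives $1+(n-m+1)+(m-2)=n$ factors, respectively $\aleph_0$. $\blacksquare$

## 7. Central endomorphisms of finite exponent are nilpotent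

We return to the maps $\alpha,\beta$ of (3), now hoping to prove something. In the counterexample (6) the product is
$$\alpha\beta(z,w,a)=(\sigma^2z-\sigma^4z,\,0,\,0).$$
It has central image, but it is not nilpotent: for $n>2M$ the element $\sigma^{2M}(1-\sigma^2)^M(p\delta_n)$ has coordinate $p\ne0$ in $\mathbb Z/p^{n-2M+1}$ at place $n-2M$. (Here $\sigma(p\delta_n)=p\delta_{n-1}$ for $n\geq 2$, so the term $p\delta_{n-2M}$ is the one of highest index.) For nonabelian indecomposable $G_i$ the image of $\alpha\beta$ will always be central. What we need is a condition under which such a map is nilpotent.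

We use Pontryagin duality between profinite abelian groups $S$ and discrete torsion groups $Y=\mathrm{Hom}(S,\mathbb Q/\mathbb Z)$: every homomorphism $Y\to\mathbb Q/\mathbb Z$ is evaluation at a unique $z\in S$, and characters separate the points of $S$. We also use that $\mathbb Q/\mathbb Z$ is divisible, so homomorphisms into it extend from subgroups of abelian groups.

**Definition (height, cyclic factor).** For a prime $p$, the $p$-height of an element $y$ of an abelian group $Y$ is the largest $h$ with $y\in p^hY$, if there is one. A cyclic factor of a profinite group is a direct factor isomorphic to some $\mathbb Z/p^n$ with $p$ prime, $n\ge1$.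

In $\mathbb Z/p\oplus\mathbb Z/p^2$ the elements $(1,0)$ and $(0,p)$ both have order $p$; the first has height $0$ and the second height $1$. A nonabelian indecomposable group has no cyclic factor, since the complement would have to be trivial.

**Lemma 6.** Let $L$ be a profinite group without cyclic factor, and $\nu:L\to Z(L)$ a homomorphism with $\nu(L)^e=1$ for some $e\ge1$. Then $\nu^M$ is trivial for some $M$.

Both hypotheses are needed. The identity of $L=\mathbb Z/p$ is not nilpotent. And $\beta$ in (6) is an endomorphism of $H(U_1^{(1)})$ with central image that is not nilpotent, although $H(U_1^{(1)})$, being nonabelian and indecomposable, has no cyclic factor.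

**Proof.** Let $S=\{z\in Z(L):z^e=1\}$, a closed abelian subgroup containing $\nu(L)$, so that $\nu(S)\subseteq S$. Let $Y=\mathrm{Hom}(S,\mathbb Q/\mathbb Z)$, so $eY=0$, and define $\mu:Y\to Y$ by $\mu(s)=s\circ\nu|_S$. Fix a prime $p$; heights are $p$-heights. Let $p^k$ be the exact power of $p$ dividing $e$, so that the $p$-component of $Y$ is killed by $p^k$. If $0\ne y\in Y[p]$ and $y\in p^hY$, then, taking $p$-components, $y=p^hs$ with $s$ in the $p$-component. Since $p^hs\ne0$, we get $h\le k-1$. So nonzero elements of $Y[p]$ have finite height, at most $k-1$.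

**Step 1: $\mu$ raises heights on $Y[p]$.** We claim: if $0\ne y\in Y[p]$ has height $h$, then $\mu(y)=0$ or $\mu(y)$ has height $>h$. Suppose not. Since $\mu(p^hY)\subseteq p^hY$, the element $\mu(y)$ is nonzero of height exactly $h$. Write $y=p^hs$ with $s$ in the $p$-component, and put $n=h+1$, $t=\mu(s)$. Then $p^ns=py=0$, $p^hs=y\ne0$ and $p^ht=\mu(y)\ne0$, so $s$ and $t$ have order $p^n$.

Since $\mu(y)=p^ht$ has height exactly $h$, it does not lie in $p^{h+1}Y=p^nY$. So the image $\bar t$ of $t$ in $Y/p^nY$ still has order $p^n$. The homomorphism $\langle\bar t\rangle\to\mathbb Q/\mathbb Z$, $\bar t\mapsto\frac1{p^n}$, extends to $Y/p^nY$, and the values of the extension are killed by $p^n$. Composing with $Y\to Y/p^nY$ we obtain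
$$\rho:Y\to\tfrac1{p^n}\mathbb Z/\mathbb Z,\qquad\rho(t)=\tfrac1{p^n}.$$
By duality $\rho$ is evaluation at some $z_0\in S$, and $p^n\rho=0$ gives $z_0^{p^n}=1$. As $p^ns=0$, the composite $s\nu$ is a homomorphism $L\to\frac1{p^n}\mathbb Z/\mathbb Z$, and
$$s\nu(z_0)=t(z_0)=\rho(t)=\tfrac1{p^n}.$$
By Fact 1, $L=\ker(s\nu)\times\langle z_0\rangle$ with $\langle z_0\rangle\cong\mathbb Z/p^n$, a cyclic factor. This contradiction proves the claim.

**Step 2: $\mu$ is nilpotent.** By Step 1, for $y\in Y[p]$ the element $\mu^k(y)$ is zero or of height at least $k$; the latter is impossible, so $\mu^k$ kills $Y[p]$. If $p^iy=0$ with $i\ge1$, then $p^{i-1}y\in Y[p]$, so $p^{i-1}\mu^k(y)=\mu^k(p^{i-1}y)=0$. Thus $\mu^k(Y[p^i])\subseteq Y[p^{i-1}]$. Iterating $k$ times, $\mu^{k^2}$ kills the $p$-component $Y[p^k]$ of $Y$. Only the finitely many primes dividing $e$ have a nonzero component, so $\mu^{M'}=0$ for some $M'\geq 1$.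

**Step 3: back to $\nu$.** For all $s\in Y$ we have $s\circ(\nu|_S)^{M'}=\mu^{M'}(s)=0$. As characters separate points, $(\nu|_S)^{M'}$ is trivial. Since $\nu(L)\subseteq S$, $\nu^{M'+1}$ is trivial. $\square$

In Step 1 one could instead observe that $\langle t\rangle$ is a bounded pure subgroup and hence a direct summand of $Y$ (Kulikov; see Kaplansky, *Infinite Abelian Groups*, Thm 7); the extension to $\mathbb Q/\mathbb Z$ gives what we need directly.

## 8. Matching the factors when the exponent is finite

We now prove Theorem C. The case in parentheses is included in the main one: $Z(G_N)\subseteq Z(G)$, and $G_N/\overline{[G_N,G_N]}$ is a quotient of $G/\overline{[G,G]}$. Let $e_i,f_j,f_j'$ be the projections of $G$ onto $G_i$, $H_j$ and $\prod_{k\ne j}H_k$, regarded as endomorphisms of $G$.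

**Definition (normal endomorphism).** An endomorphism $\varphi$ of a group is normal if $\varphi(xgx^{-1})=x\varphi(g)x^{-1}$ for all $x,g$.

The projection $e_i$ is normal: $e_i(xgx^{-1})=e_i(x)e_i(g)e_i(x)^{-1}=xe_i(g)x^{-1}$, since the other coordinates of $x$ centralize $G_i$. The same holds for $f_j,f_j'$, and composites of normal endomorphisms are normal.

**Step 1: normal endomorphisms commute on the derived subgroup.** If $\varphi$ is normal and $[g,h]=ghg^{-1}h^{-1}$, then $\varphi[g,h]=\varphi(g)\cdot h\varphi(g)^{-1}h^{-1}=[\varphi g,h]$, and likewise $\varphi[g,h]=[g,\varphi h]$. So for normal $\varphi,\psi$,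
$$\varphi\psi[g,h]=\varphi[g,\psi h]=[\varphi g,\psi h]=\psi[\varphi g,h]=\psi\varphi[g,h].$$
Hence $\varphi\psi=\psi\varphi$ on $D=\overline{[G,G]}$, which each of them maps into itself. Put $D_i=\overline{[G_i,G_i]}$. Then $D=\prod_iD_i$: on the one hand $e_i(D)\subseteq D_i$; on the other, $D$ is closed and contains all $D_i$.

**Step 2: for nonabelian $G_i$, the product $\alpha\beta$ is central and nilpotent.** Let $G_i$ be nonabelian, $j\in J$, and let $\alpha=e_if_j|_{G_i}$, $\beta=e_if_j'|_{G_i}$ as in (3). They are normal endomorphisms of $G_i$.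

First, from $g=f_j(g)f_j'(g)$ we get $g=\alpha(g)\beta(g)$. As $f_j(G)$ and $f_j'(G)$ commute elementwise, so do $\alpha(G_i)$ and $\beta(G_i)$.

Second, $\alpha\beta=\beta\alpha$: applying the identity $y=\alpha(y)\beta(y)$ to $y=\beta(g)$ gives $\beta(g)=\alpha\beta(g)\cdot\beta\beta(g)$, while applying $\beta$ to $g=\alpha(g)\beta(g)$ gives $\beta(g)=\beta\alpha(g)\cdot\beta\beta(g)$.

Third, $\alpha\beta$ is trivial on $D_i$: on $D$ the maps $e_i,f_j,f_j'$ commute, so $\alpha\beta=e_if_je_if_j'=e_if_jf_j'$ there, and $f_jf_j'$ is trivial. So for $g,h\in G_i$ we have $[\alpha\beta(g),h]=\alpha\beta[g,h]=1$, and therefore $\alpha\beta(G_i)\subseteq Z(G_i)$.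

Fourth, $\alpha\beta(G_i)^e=1$. Indeed $Z(G_N)$ and $G_N/\overline{[G_N,G_N]}$ are the products of the $Z(G_i)$ and of the $G_i/D_i$ over the nonabelian indices. So either $Z(G_i)^e=1$, or $G_i/D_i$ has exponent dividing $e$; in the latter case use that $\alpha\beta$ factors through $G_i/D_i$.

As $G_i$ has no cyclic factor, Lemma 6 gives $M\ge1$ such that $\alpha^M\beta^M=(\alpha\beta)^M$ is trivial. This fails for $(\mathbb Z/3)^2$ in Section 3, where $\alpha\beta$ is multiplication by $4=1$; there $G_i$ is itself cyclic.

**Step 3: one of $\alpha^M,\beta^M$ is trivial.** The tool is a binomial formula: for all $m\ge1$ and $x\in G_i$,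
$$x=\prod_{k=0}^m\big(\alpha^k\beta^{m-k}(x)\big)^{\binom mk}.\tag{8}$$
The factors in (8) commute pairwise. Those with $k\ge1$ and $m-k\ge1$ lie in $\alpha\beta(G_i)\subseteq Z(G_i)$, and $\alpha^m(x)$ commutes with $\beta^m(x)$. For $m=1$, (8) is $x=\alpha(x)\beta(x)$. To pass from $m$ to $m+1$, replace each $y=\alpha^k\beta^{m-k}(x)$ by
$$\alpha(y)\beta(y)=\alpha^{k+1}\beta^{m-k}(x)\cdot\alpha^k\beta^{m+1-k}(x).$$
The two elements on the right commute, so powers distribute. All resulting elements $\alpha^k\beta^{m+1-k}(x)$ commute, so we may collect them, and Pascal's rule gives the exponents.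

Now take $m=2M-1$. Every $k$ satisfies $k\ge M$ or $m-k\ge M$, so every factor in (8) lies in $\alpha^M(G_i)$ or in $\beta^M(G_i)$. Hence $G_i=\alpha^M(G_i)\beta^M(G_i)$. These two closed subgroups commute elementwise. If $x$ lies in both, then $\alpha^M(x)=\beta^M(x)=1$, because $\alpha^M\beta^M=\beta^M\alpha^M$ is trivial; so every factor in (8) is trivial, and $x=1$. Thus $G_i=\alpha^M(G_i)\times\beta^M(G_i)$, and by indecomposability $\alpha^M$ or $\beta^M$ is trivial.

If $\beta^M$ is trivial, then $\alpha$ is an automorphism of $G_i$. It is surjective since $\alpha^M(G_i)=G_i$. It is injective since $\alpha(x)=1$ gives $x=\beta(x)=\dots=\beta^M(x)=1$.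

**Step 4: choosing $j=h(i)$.** On $D_i$, where $e_i$ is the identity, Step 1 gives $\alpha=e_if_j=f_je_i=f_j$, and likewise $\beta=f_j'$. So both are idempotent on $D_i$. Pick $1\ne d\in D_i$, which exists as $G_i$ is nonabelian, and $j$ with $f_j(d)\ne1$. Then $\alpha^M(d)=f_j(d)\ne1$, so by Step 3 $\beta^M$ is trivial and $\alpha$ is an automorphism. Also $f_j'|_{D_i}=\beta|_{D_i}=\beta^M|_{D_i}$ is trivial, so $D_i\subseteq\ker f_j'=H_j$. As $D_i\ne1$, this $j=:h(i)$ is the only index with $D_i\subseteq H_j$.

Since $\alpha=e_i\circ f_j|_{G_i}$ is bijective, Fact 2 with $P=G_i$, $R=H_j$ gives $H_j=f_j(G_i)\times(H_j\cap\ker e_i)$ and $f_j(G_i)\cong G_i\ne1$. As $H_j$ is indecomposable, $H_j=f_j(G_i)\cong G_i$. Moreover $\overline{[H_j,H_j]}=f_j(D_i)=D_i$, since $D_i\subseteq H_j$.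

**Step 5: $h$ is a bijection between the nonabelian indices.** Each $H_{h(i)}\cong G_i$ is nonabelian. If $h(i)=h(i')$, then $D_i=\overline{[H_{h(i)},H_{h(i)}]}=D_{i'}\ne1$, so $i=i'$. If $H_j$ is nonabelian and $j$ is not a value of $h$, then every $D_i$ lies in $\prod_{k\ne j}H_k$ (for abelian $G_i$ it is trivial), hence so does $D=\prod_iD_i$. Then $\overline{[H_j,H_j]}\subseteq D\cap H_j=1$, a contradiction.

**Step 6: preparing the abelian factors.** It remains to match the abelian factors. Write $G=G_N\times G_{ab}=H_N\times H_{ab}$, products of the nonabelian and of the abelian factors, with projections $e_N,e_{ab},f_N,f_{ab}$. By Steps 4 and 5, $H_N\cong G_N$. We need $G_{ab}\cong H_{ab}$, and this is not immediate, since isomorphic factors cannot be canceled without an argument.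

*Neither $G_N$ nor $H_N$ has a cyclic factor.* Suppose $G_N$ has one, generated by $z$ of order $p^n$, with projection $s:G_N\to\mathbb Z/p^n$, $s(z)=1$. Then $z$ is central. The kernel of $s$ is open, so $s$ depends on finitely many coordinates, and $1=s(z)$ is a finite sum of values $s(z_i)$, where $z_i=e_i(z)$. Hence some $s(z_i)$ is a unit modulo $p$. Here $z_i\in Z(G_i)$ and $z_i^{p^n}=1$, so Fact 1 applied to $s|_{G_i}$ shows that $\langle z_i\rangle$ is a cyclic factor of the nonabelian indecomposable group $G_i$, a contradiction. Since $H_N\cong G_N$, the same holds for $H_N$.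

**Step 7: $\lambda=e_Nf_N|_{G_N}$ is bijective.** Let $\nu=e_Nf_{ab}|_{G_N}$, so $\lambda(g)\nu(g)=g$ for $g\in G_N$. The subgroup $H_{ab}$ is central in $G$, and $e_N$ maps $Z(G)$ into $Z(G_N)$, so $\nu(G_N)\subseteq Z(G_N)$. Further $\nu(G_N)^e=1$: either $Z(G_N)^e=1$, or $\nu$, having abelian image, factors through $G_N/\overline{[G_N,G_N]}$, which has exponent $e$. By Lemma 6 and Step 6, $\nu^M$ is trivial for some $M\ge1$. If $\lambda(g)=1$, then $g=\nu(g)=\dots=\nu^M(g)=1$, so $\lambda$ is injective. Since $\lambda(y)=y\,\nu(y)^{-1}$ for all $y\in G_N$,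
$$\lambda\big(g\,\nu(g)\cdots\nu^{M-1}(g)\big)=g\nu(g)^{-1}\cdot\nu(g)\nu^2(g)^{-1}\cdots\nu^{M-1}(g)\nu^M(g)^{-1}=g,$$
so $\lambda$ is surjective.

**Step 8: $H_N$ can replace $G_N$.** By Step 7 and Fact 2 with $P=G_N$, $R=H_N$, we have
$$H_N=f_N(G_N)\times R_0,\qquad R_0=H_N\cap\ker e_N=H_N\cap G_{ab}.$$
The group $R_0$ is contained in $G_{ab}$, which is central in $G$. So $R_0\subseteq Z(H_N)$, and $R_0$ is also an abelian quotient of $H_N$. Since $H_N\cong G_N$, either hypothesis gives $R_0^e=1$. The projection $\pi:H_N\to R_0\subseteq Z(H_N)$ is then an endomorphism to which Lemma 6 applies, as $H_N$ has no cyclic factor. So some power of $\pi$ is trivial; but $\pi$ is idempotent, so $\pi$ is trivial and $R_0=1$.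

Hence $f_N:G_N\to H_N$ is an isomorphism, and so is $e_N|_{H_N}=\lambda\circ(f_N|_{G_N})^{-1}:H_N\to G_N$. Therefore $G=H_N\times\ker e_N=H_N\times G_{ab}$, and
$$G_{ab}\cong G/H_N\cong H_{ab}.$$

**Step 9: conclusion.** The product of the abelian $G_i$ is isomorphic to the product of the abelian $H_j$. The known abelian case of Krull–Schmidt gives a bijection between the abelian indices, with isomorphic factors. Together with Step 5 this is the required bijection $h:I\to J$. $\blacksquare$

By Theorem C, whenever two decompositions into nontrivial indecomposable factors admit no matching bijection, both $Z(G_N)$ and $G_N/\overline{[G_N,G_N]}$ have infinite exponent, and hence so do the center and the abelianization of $G$. This applies to the groups of Theorem A, and to those of Theorem B with $m<n$.
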